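# Riesz–Hardy and heat Hardy spaces can differ on a doubling manifold

## 1. A nonnegative function of integral one with integrable Riesz transform

**Theorem A.** For every $n\ge 2$ there is a complete connected noncompact $n$-dimensional Riemannian manifold $M$, doubling, with bounded sectional curvature and positive injectivity radius, and a function $0\le f\in L^1\cap L^\infty$ with
$$\int_M f\,d\mu=1,\qquad |\mathcal R f|\in L^1(M),\qquad f\notin H^1_{\mathcal H}(M).$$
Hence $H^1_{\mathcal R}(M)\neq H^1_{\mathcal H}(M)$.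

The notation is this. $\mu$ is the Riemannian measure, $\mathcal L\ge 0$ the Laplace–Beltrami operator, $\Delta=-\mathcal L$, and $\nabla$ the covariant derivative. The Riesz transform is $\mathcal R=\nabla\mathcal L^{-1/2}$; the heat and Poisson semigroups are $\mathcal H_t=e^{-t\mathcal L}$ and $\mathcal P_t=e^{-t\mathcal L^{1/2}}$; their maximal functions are $\mathcal M_{\mathcal H}f=\sup_{t>0}|\mathcal H_tf|$ and $\mathcal M_{\mathcal P}f=\sup_{t>0}|\mathcal P_tf|$. The three spaces, with their natural norms, are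
$$H^1_{\mathcal R}(M)=\{f\in L^1:|\mathcal Rf|\in L^1\},\quad H^1_{\mathcal H}(M)=\{f\in L^1:\mathcal M_{\mathcal H}f\in L^1\},\quad H^1_{\mathcal P}(M)=\{f\in L^1:\mathcal M_{\mathcal P}f\in L^1\}.$$

On $\mathbb R^n$ the three spaces coincide (Fefferman–Stein). On a doubling manifold with Ricci curvature bounded below and positive injectivity radius it is known that
$$H^1_{\mathcal R}(M)\supseteq H^1_{\mathcal H}(M)=H^1_{\mathcal P}(M), \tag{1}$$
the inclusion coming from the boundedness of $\mathcal R:H^1_{\mathcal H}(M)\to L^1$. The problem, whose source is Martini, Meda, Vallarino and Veronelli, "Inclusions and noninclusions of Hardy type spaces on certain nondoubling manifolds", arXiv:2207.02532 (2022), is whether the inclusion in (1) is always an equality for complete connected noncompact $M$ of this kind. Theorem A says no, in every dimension $n\ge2$. In dimension $1$ the only such manifold is $\mathbb R$, where equality holds.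

The function in Theorem A fails to be in $H^1_{\mathcal H}$ for a crude reason: its integral is not zero (Section 3). One may ask whether that is the only obstruction. It is not.

**Theorem B.** For each $\delta\in(0,\frac12)$ the manifold in Theorem A can be chosen so that there are $h_T\ge0$ $(T\ge1)$ with $\|h_T\|_1=1$ and $\|\mathcal Rh_T\|_1\le CT^{-\delta}$. Moreover there is $f\in L^1\cap L^2$ with $\int f\,d\mu=0$, $|\mathcal Rf|\in L^1$ and $f\notin H^1_{\mathcal H}(M)$. So $H^1_{\mathcal H}\subsetneq H^1_{\mathcal R}\cap\{\int f=0\}$.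

There is also a positive result, which shows where the borderline is.

**Theorem C.** Let $M$ be complete, connected and noncompact, $\dim M=n$, $\mathrm{Ric}\ge0$, $\inf_x\mu(B(x,1))>0$. If $f\in L^1\cap L^2$ and $|\mathcal Rf|\in L^1$, then
$$\|\mathcal M_{\mathcal P}f\|_1\le C_n\big(\|f\|_1+\|\mathcal Rf\|_1\big).$$
So, if also $\mathrm{inj}(M)>0$, then $H^1_{\mathcal R}\cap L^2=H^1_{\mathcal H}\cap L^2$. By contrast, $\mathrm{Ric}\ge-\kappa$ does not suffice for any $\kappa>0$.

The last sentence follows from Theorem A by scaling. If the metric $g$ is replaced by $c^2g$ with a constant $c>0$, then $\mathcal L$ is multiplied by $c^{-2}$ and $|\nabla f|$ by $c^{-1}$, so $|\mathcal Rf|$ is unchanged; $\mu$ is multiplied by a constant and $\{\mathcal H_t\}$ is only reparametrized in $t$. The spaces are therefore unchanged. The tensor $\mathrm{Ric}$ is also unchanged, so $\mathrm{Ric}\ge-\kappa_0g$ becomes $\mathrm{Ric}\ge-\kappa_0c^{-2}(c^2g)$, and $\kappa_0c^{-2}$ is as small as we like. Doubling and positive injectivity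 radius survive.

## 2. Semigroups, the Riesz transform, doubling

All our manifolds are complete and connected and have $\mu(M)=\infty$. On a complete manifold $\mathcal L$ is self-adjoint on $L^2$, $\mathrm{Dom}(\mathcal L^{1/2})=W^{1,2}(M)$, $C_c^\infty(M)$ is dense in $W^{1,2}(M)$, and $\|\nabla g\|_2=\|\mathcal L^{1/2}g\|_2$.

If $\mathcal Lg=0$ with $g\in L^2$, then $\|\nabla g\|_2^2=\langle\mathcal Lg,g\rangle=0$, so $g$ is constant, and $g=0$ because $\mu(M)=\infty$. Thus $\ker\mathcal L=\{0\}$ and $\mathcal L^{1/2}$ has dense range.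

**Definition (Riesz transform).** $\mathcal R$ is the isometry from $L^2(M)$ into the $L^2$ one-forms determined by $\mathcal R\mathcal L^{1/2}g=\nabla g$ for $g\in W^{1,2}(M)$.

On $\mathbb R$ this is the Fourier multiplier $i\xi/|\xi|$, that is, the Hilbert transform up to sign. Every function that we use to separate the spaces lies in $L^1\cap L^2$, so $\mathcal Rf$ is unambiguous there.

The heat semigroup preserves positivity, contracts every $L^p$, $1\le p\le\infty$, and commutes with isometries; $(t,x)\mapsto\mathcal H_tf(x)$ is smooth for $t>0$. Since $(1+\alpha\mathcal L)^{-1}=\int_0^\infty e^{-s}\mathcal H_{\alpha s}\,ds$, the resolvent has the same properties of positivity, contraction and commutation.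

**Definition (stochastic completeness).** $M$ is stochastically complete if $\int\mathcal H_tf\,d\mu=\int f\,d\mu$ for all $f\in L^1$ and $t>0$; by duality, $\mathcal H_t1=1$.

This holds if the Ricci curvature is bounded below (Yau, J. Math. Pures Appl. 1978). Informally, heat does not escape to infinity in finite time; on $\mathbb R^n$ it is the statement that the Gaussian kernel has integral one.

**Definition (doubling).** $M$ is doubling if $\mu(B(x,2s))\le C\mu(B(x,s))$ for all $x\in M$, $s>0$.

$\mathbb R^n$ is doubling with $C=2^n$. The flat cylinder $\mathbb R\times(\mathbb R/2\pi\mathbb Z)^{n-1}$ is doubling: balls of radius $s$ have measure comparable to $s^n$ for $s\le1$ and to $s$ for $s\ge1$. The hyperbolic plane is not, since its balls have area $2\pi(\cosh s-1)$.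

## 3. Functions in the heat Hardy space have integral zero

Let $p_t(x)=(4\pi t)^{-1/2}e^{-x^2/4t}$ on $\mathbb R$. Is $p_1\in H^1_{\mathcal H}(\mathbb R)$? We have $\mathcal H_tp_1=p_{1+t}$, and taking $t=x^2$ gives $\mathcal M_{\mathcal H}p_1(x)\ge(4\pi(1+x^2))^{-1/2}e^{-1/4}$, which is not integrable. So $p_1\notin H^1_{\mathcal H}$. The difference $p_1-p_2$ is in $H^1_{\mathcal H}$: $|p_{1+t}-p_{2+t}|\le\sup_{\tau\ge1}|\partial_\tau p_\tau|$, and
$$|\partial_\tau p_\tau(x)|=p_\tau(x)\Big|\frac{x^2}{4\tau^2}-\frac1{2\tau}\Big|\le C\tau^{-3/2}\Big(1+\frac{x^2}\tau\Big)e^{-x^2/4\tau}\le C'(\tau+x^2)^{-3/2}\le C'(1+x^2)^{-3/2}.$$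
What distinguishes the two is the integral.

**Lemma 1.** If $M$ is complete, stochastically complete and $\mu(M)=\infty$, then $\int f\,d\mu=0$ for all $f\in H^1_{\mathcal H}(M)$.

*Proof.* For $g\in L^1\cap L^2$ the spectral theorem and $\ker\mathcal L=\{0\}$ give $\mathcal H_tg\to0$ in $L^2$ as $t\to\infty$, hence in measure. For $f\in L^1$ write $\mathcal H_tf=\mathcal H_tg+\mathcal H_t(f-g)$ with $g\in L^1\cap L^2$ and $\|f-g\|_1$ small; since $\|\mathcal H_t(f-g)\|_1\le\|f-g\|_1$, Chebyshev's inequality gives $\mathcal H_tf\to0$ in measure. So $\mathcal H_{t_k}f\to0$ a.e. for some $t_k\to\infty$. If $\mathcal M_{\mathcal H}f\in L^1$, it dominates, and $\int f=\int\mathcal H_{t_k}f\to0$. $\square$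

On $\mathbb R^n$ the Riesz transform sees the integral too. If $f,\mathcal Rf\in L^1$, each component $i\xi_j\hat f(\xi)/|\xi|$ of $\widehat{\mathcal Rf}$ is continuous; near $\xi=0$ this forces $\hat f(0)=0$. Thus $\int f=0$ for $f\in H^1_{\mathcal R}(\mathbb R^n)\cap L^2$. To prove Theorem A it is enough to find an admissible $M$ on which this fails, that is, on which some $f\ge0$ with $\int f=1$ has $|\mathcal Rf|\in L^1$.

## 4. Subharmonicity and the Ricci term

The first thing to try is to prove equality, by the subharmonicity method. Put $F=\mathcal R\mathcal P_tf-\mathcal P_tf\,dt$ on $M\times(0,\infty)$. Locally $F=dU$ with $U$ harmonic. If some power $|F|^q$ with $q<1$ is subharmonic, then $|F|^q$ is dominated by the Poisson extension of its boundary values, and the maximal theorem on $L^{1/q}$ bounds $\|\mathcal M_{\mathcal P}f\|_1$ by $\|f\|_1+\|\mathcal Rf\|_1$. In Section 10 we do exactly this when $\mathrm{Ric}\ge0$.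

The point at which it stops is Bochner's formula $\frac12\Delta|F|^2=|\nabla F|^2+\mathrm{Ric}(F,F)$. The refined Kato inequality $|\nabla F|^2\ge\frac{n+1}n|\nabla|F||^2$ (proved in Section 10) gives, if only $\mathrm{Ric}\ge-\kappa$,
$$\Delta|F|^q\ge q|F|^{q-2}\big|\nabla|F|\big|^2\Big(\frac1n+q-1\Big)-q\kappa|F|^q\quad\text{where }F\ne0 .$$
The last term is not controlled by the first one for any $q$, and subharmonicity is lost. Theorem C with its final sentence says that this is not an artefact of the method.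

So we look for a counterexample, on a class of manifolds so symmetric that $\|\mathcal Rf\|_1$ can be computed.

## 5. Warped cylinders and a moment formula for $\|\mathcal Rf\|_1$

Let $\varphi\in C^\infty(\mathbb R)$ satisfy

$$\varphi\text{ is even},\qquad \varphi\ge c_0>0,\qquad (\log\varphi)'\text{ and }(\log\varphi)''\text{ are bounded}. \tag{2}$$

Let $n\ge2$, $\mathbb T=(\mathbb R/2\pi\mathbb Z)^{n-1}$, $c=|\mathbb T|=(2\pi)^{n-1}$, $a=\varphi^{1/(n-1)}$, and let $M_\varphi=\mathbb R\times\mathbb T$ with metric $dr^2+a(r)^2|d\theta|^2$. Then $d\mu=\varphi\,dr\,d\theta$, and for functions $u=u(r)$, which we call radial,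
$$\Delta u=\varphi^{-1}(\varphi u')'.$$
$M_\varphi$ is connected and noncompact, and both ends have infinite volume since $\varphi\ge c_0$. It is complete by Hopf–Rinow, because the closed ball of radius $s$ about $(r,\theta)$ lies in the compact set $[r-s,r+s]\times\mathbb T$. The principal sectional curvatures are $-a''/a$ and (when $n\ge3$) $-(a'/a)^2$. With $\zeta=\log\varphi$ we have $a'/a=\zeta'/(n-1)$ and $a''/a=\zeta''/(n-1)+(\zeta')^2/(n-1)^2$, so the sectional curvature is bounded, and $M_\varphi$ is stochastically complete. The simplest case is $\varphi\equiv1$, the flat cylinder.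

Let $\mathcal K$ be the set of $f\in L^2\cap L^\infty(M_\varphi)$ that are radial, even in $r$, and nonincreasing in $|r|$. Such an $f$ has a limit as $|r|\to\infty$, which is $0$ because $f\in L^2$ and the ends have infinite volume; so $f\ge0$.

**Lemma 2.** $\mathcal H_t\mathcal K\subset\mathcal K$.

The formal reason: if $u_t=\mathcal H_tf$ and $q=\varphi u_t'$, then $\partial_tu=\varphi^{-1}q'$, hence $\partial_tq=\varphi(\varphi^{-1}q')'$. This is a parabolic equation with $q(0)=0$ and $q\le0$ at time $0$ on $r>0$, so the maximum principle should give $q\le0$. But $f$ may jump and growth at infinity must be handled, so we prove it for the resolvent by one integration by parts.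

*Proof.* **Step 1: the equation for the resolvent.** Let $f\in\mathcal K$, $\alpha>0$, $v=(1+\alpha\mathcal L)^{-1}f$. Translations of $\mathbb T$ and $r\mapsto-r$ are isometries, so $v=v(r)$ is even; also $\|v\|_\infty\le\|f\|_\infty$ and $v\in\mathrm{Dom}(\mathcal L)\subset W^{1,2}$. Put $q=\varphi v'$. Testing $v-\alpha\Delta v=f$ against radial functions gives, weakly,
$$q'=\varphi(v-f)/\alpha .$$
The right side is locally bounded, so $q$ is locally Lipschitz. It is odd, hence $q(0)=0$. Moreover $\int q^2/\varphi\,dr=\int\varphi v'^2\,dr<\infty$ and $\int q'^2/\varphi\,dr=\alpha^{-2}\int\varphi(v-f)^2\,dr<\infty$.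

**Step 2: a test function that detects $q_+$.** Let $\chi_N=1$ on $[0,N]$, $0$ on $[2N,\infty)$, linear in between, and $g=\chi_Nq_+$ on $[0,\infty)$. Then $g\ge0$ is Lipschitz with compact support and $g(0)=0$. Since $q'/\varphi=(v-f)/\alpha$,
$$\int_0^\infty\frac{q'g'}\varphi\,dr=\frac1\alpha\int_0^\infty(v-f)g'\,dr .$$
Integrating by parts, $\int_0^\infty vg'=-\int_0^\infty v'g=-\int_0^\infty\chi_Nq_+^2/\varphi$, because $v'=q/\varphi$. For the other term let $\sigma=-df\ge0$ on $(0,\infty)$, a finite measure with $f(r)=\sigma((r,\infty))$ for a.e. $r>0$. By Fubini, $\int_0^\infty fg'\,dr=\int g\,d\sigma\ge0$. So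
$$\int_0^\infty\frac{q'g'}\varphi\,dr\le-\frac1\alpha\int_0^\infty\frac{\chi_Nq_+^2}\varphi\,dr .$$

**Step 3: conclude $q_+=0$.** Almost everywhere $q'g'=\chi_N(q_+')^2+\chi_N'q_+q'$. Hence
$$\int_0^\infty\chi_N\frac{(q_+')^2+\alpha^{-1}q_+^2}\varphi\,dr\le\frac1N\int_0^\infty\frac{q_+|q'|}\varphi\,dr\xrightarrow[N\to\infty]{}0,$$
since the last integral is finite by Cauchy–Schwarz and Step 1. So $q_+=0$, that is, $v'\le0$ on $(0,\infty)$, and $v\in\mathcal K$.

**Step 4: from the resolvent to the semigroup.** $\mathcal H_tf=\lim_k(1+\frac tk\mathcal L)^{-k}f$ in $L^2$. The approximants lie in $\mathcal K$ and are bounded by $\|f\|_\infty$. A subsequence converges a.e., and radiality, evenness, monotonicity in $|r|$ and the bound pass to the limit. $\square$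

The next statement is the main tool. For $f\in\mathcal K\cap L^1$ heat always flows outwards, so the total flux is the growth rate of the first moment, and there is no cancellation in $\int t^{-1/2}\nabla\mathcal H_tf\,dt$.

**Proposition 3.** Let $f\in\mathcal K\cap L^1$, $u_t=\mathcal H_tf$, and suppose $m(t):=\int|r|u_t\,d\mu<\infty$ for all $t>0$. Then $m$ is nondecreasing,
$$m(t_2)-m(t_1)=\int_{t_1}^{t_2}\|\nabla u_t\|_1\,dt\qquad(0<t_1<t_2), \tag{3}$$
and
$$\|\mathcal Rf\|_1=\frac1{2\sqrt\pi}\int_0^\infty\big(m(t)-m(0+)\big)\frac{dt}{t^{3/2}}\in[0,\infty]. \tag{4}$$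

*Proof.* **Step 1: flux through $\{|r|=\ell\}$.** By Lemma 2, $u_t'\le0$ on $r>0$, and $u_t'$ is odd. So for $\ell>0$
$$\frac d{dt}\int_{|r|\le\ell}u_t\,d\mu=c\int_{-\ell}^\ell(\varphi u_t')'\,dr=2c\,\varphi(\ell)u_t'(\ell).$$
By conservation of mass,
$$\int_{|r|>\ell}u_{t_2}\,d\mu-\int_{|r|>\ell}u_{t_1}\,d\mu=\int_{t_1}^{t_2}2c\,\varphi(\ell)|u_t'(\ell)|\,dt .$$
Integrate over $\ell\in(0,\infty)$. On the left, $\int_0^\infty\int_{|r|>\ell}u\,d\mu\,d\ell=\int|r|u\,d\mu$; on the right, $2c\int_0^\infty\varphi|u_t'|\,d\ell=\|\nabla u_t\|_1$. Tonelli gives (3), and monotonicity follows; so $m(0+)\ge0$ exists.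

**Step 2: $\mathcal Rf$ as a limit of integrals of $\nabla u_t$.** Let $g_{\varepsilon,N}=\pi^{-1/2}\int_\varepsilon^Nt^{-1/2}u_t\,dt$. Substituting $s=tx$ in $\pi^{-1/2}\int_\varepsilon^Nt^{-1/2}x^{1/2}e^{-tx}dt$ shows $\mathcal L^{1/2}g_{\varepsilon,N}=\Theta_{\varepsilon,N}(\mathcal L)f$ with
$$\Theta_{\varepsilon,N}(x)=\pi^{-1/2}\int_{\varepsilon x}^{Nx}s^{-1/2}e^{-s}\,ds\in[0,1],\qquad\Theta_{\varepsilon,N}(x)\to1\ (x>0)$$
as $\varepsilon\to0$, $N\to\infty$. Since $\ker\mathcal L=\{0\}$, $\Theta_{\varepsilon,N}(\mathcal L)f\to f$ in $L^2$, and $\nabla g_{\varepsilon,N}=\mathcal R\Theta_{\varepsilon,N}(\mathcal L)f\to\mathcal Rf$ in $L^2$.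

**Step 3: no cancellation.** Because $u_t'$ has the sign of $-r$ for every $t$, $|\nabla g_{\varepsilon,N}|=k_{\varepsilon,N}:=\pi^{-1/2}\int_\varepsilon^Nt^{-1/2}|u_t'|\,dt$, which increases as $\varepsilon\downarrow0$, $N\uparrow\infty$. Its a.e. limit is $|\mathcal Rf|$, so by monotone convergence
$$\|\mathcal Rf\|_1=\pi^{-1/2}\int_0^\infty t^{-1/2}\|\nabla u_t\|_1\,dt .$$
Insert $t^{-1/2}=\frac12\int_t^\infty\sigma^{-3/2}d\sigma$, exchange the integrals, and use (3) in the form $\int_0^\sigma\|\nabla u_t\|_1dt=m(\sigma)-m(0+)$. This is (4). $\square$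

Test (4) on the flat cylinder $\varphi\equiv1$ with $f=c^{-1}p_s(r)$, $p_s$ the Gaussian of Section 3. Then $u_t=c^{-1}p_{s+t}$ and $m(t)=2\sqrt{(s+t)/\pi}$, so
$$\|\mathcal Rf\|_1=\frac1\pi\int_0^\infty\frac{\sqrt{s+t}-\sqrt s}{t^{3/2}}\,dt=\infty .$$
The integral converges at $t=0$ and diverges at infinity, but only like $\int dt/t$. Any power gain, $m(t)\lesssim t^{1/\beta}$ with $\beta>2$, makes the tail of (4) converge. So the task is to find a doubling $M_\varphi$ on which radial heat is subdiffusive.

## 6. A weight oscillating at every ternary scale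

**Which $\varphi$ can slow heat down?** Let $\Psi$ be the radial solution of $\Delta\Psi=1$ with $\Psi(0)=\Psi'(0)=0$:
$$\Psi(r)=\int_0^r\frac1{\varphi(s)}\int_0^s\varphi(x)\,dx\,ds. \tag{5}$$
Formally $\frac d{dt}\int u_t\Psi\,d\mu=\int u_t\,\Delta\Psi\,d\mu=\int u_t\,d\mu$, so $\int u_t\Psi\,d\mu$ grows linearly. If $\Psi(r)\gtrsim|r|^\beta$, the $\beta$-th moment of $u_t$ is $O(1+t)$ and the first moment $O((1+t)^{1/\beta})$. For $\varphi\equiv1$, $\Psi=r^2/2$. A power does not help: formally, $\varphi=|r|^\gamma$ with $\gamma\ge0$ gives $\Psi=r^2/(2(\gamma+1))$, again quadratic. We want, at each scale, $\int\varphi\cdot\int\varphi^{-1}$ much larger than the square of the length. Cauchy–Schwarz gives $\int_I\varphi\int_I\varphi^{-1}\ge|I|^2$ with equality only for constants, so $\varphi$ must oscillate, and it must do so at all scales to gain a power; at the same time doubling and bounded curvature must survive. A multiplicative weight does this.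

**Definition (the weight).** Fix $\lambda>1$. Let $d(m)$ be the number of digits $1$ in the ternary expansion of $m\in\mathbb N_0$, and $w(r)=\lambda^{d(\lfloor|r|\rfloor)}$, $r\in\mathbb R$.

For $\lambda=2$ the values of $w$ on the unit intervals starting at $0,1,\dots,8$ are $1,2,1,2,4,2,1,2,1$. Their sum is $16=(2+2)^2$ and the sum of their inverses is $6.25=(2+\frac12)^2$; the product is $100$, against $81$ for a constant. In general, writing $i<3^k$ in $k$ ternary digits,
$$\sum_{0\le i<3^k}\lambda^{d(i)}=(2+\lambda)^k,\qquad\sum_{0\le i<3^k}\lambda^{-d(i)}=(2+\lambda^{-1})^k, \tag{6}$$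
so each scale multiplies the product by
$$\Lambda=(2+\lambda)(2+\lambda^{-1})=5+2(\lambda+\lambda^{-1})>9 .$$

The choice of digits matters. From $m$ to $m+1$, trailing $2$'s become $0$'s, which does not change $d$, and the preceding digit changes $0\to1$ or $1\to2$. Hence
$$|d(m+1)-d(m)|=1. \tag{7}$$
If one counted the digits $1$ in base two, passing from $2^k-1$ to $2^k$ would change the count from $k$ to $1$, an unbounded jump between neighbours.

**Smoothing.** Let $\rho\ge0$ be even, $\rho\in C_c^\infty(-1,1)$, $\int\rho=1$; put $\zeta=\rho*\log w$, $\varphi=e^\zeta$. If $|y|\le1$, then $\big||r-y|-|r|\big|\le1$, the integer parts differ by at most $1$, and $|\log w(r-y)-\log w(r)|\le\log\lambda$ by (7). Since $\int\rho'=\int\rho''=0$, we may write $\zeta'(r)=\int\rho'(y)\big(\log w(r-y)-\log w(r)\big)dy$ and likewise for $\zeta''$. So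
$$\lambda^{-1}w\le\varphi\le\lambda w,\qquad|\zeta'|\le\|\rho'\|_1\log\lambda,\qquad|\zeta''|\le\|\rho''\|_1\log\lambda, \tag{8}$$
and $\varphi$ is smooth, even, and $\ge\lambda^{-1}$ because $w\ge1$. Thus (2) holds. From now until the end of Section 9, $M=M_\varphi$ for this $\varphi$. All of Section 5 applies: $M$ is complete, connected, noncompact, stochastically complete, of infinite volume and bounded sectional curvature. Doubling and the injectivity radius remain.

**Lemma 4.** Let $\nu(I)=\int_I\varphi$. There is $C$ such that for all $r\in\mathbb R$, $s>0$: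
$$\nu([r-2s,r+2s])\le C\nu([r-s,r+s]),\qquad\min_{[r-2s,r+2s]}\varphi\ge C^{-1}\min_{[r-s,r+s]}\varphi .$$

*Proof.* If $s<1$, then $\log\varphi$ varies by at most $4\sup|\zeta'|$ on $[r-2s,r+2s]$, and both claims follow.

Let $3^k\le s<3^{k+1}$, $k\ge0$, and $I_j=[j3^k,(j+1)3^k)$ for $j\ge0$. For integers $0\le i<3^k$ the ternary digits of $j3^k+i$ are those of $j$ followed by those of $i$, so on $[j3^k+i,\,j3^k+i+1)$ the weight $w$ equals $\lambda^{d(j)}\lambda^{d(i)}$. By (6), $\int_{I_j}w=\lambda^{d(j)}(2+\lambda)^k$, and $\inf_{I_j}w=\lambda^{d(j)}$. Consider the family of the $I_j$ and their reflections in $0$. By (7), and since $I_0$ and $-I_0$ carry the same values, adjacent intervals have masses and infima with ratios in $[\lambda^{-1},\lambda]$.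

Let $J$ be an interval of the family containing $r$, up to endpoints. Its length is $3^k\le s$, so $\bar J\subset[r-s,r+s]$. As $2s<6\cdot3^k$, the interval $[r-2s,r+2s]$ is covered by $J$ and $6$ neighbours on each side. Therefore
$$\int_{r-2s}^{r+2s}w\le13\lambda^6\int_Jw,\qquad\inf_{[r-2s,r+2s]}w\ge\lambda^{-6}\inf_Jw .$$
By (8), $\nu([r-2s,r+2s])\le13\lambda^8\nu(J)$, and $\min_{[r-2s,r+2s]}\varphi\ge\lambda^{-7}\inf_Jw\ge\lambda^{-8}\min_{[r-s,r+s]}\varphi$. $\square$

**Lemma 5.** $M$ is doubling and $\mathrm{inj}(M)>0$.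

*Proof.* Let $A(r,s)=\min_{[r-s,r+s]}a$, and let $\kappa(\alpha)$ be the volume of a ball of radius $\alpha$ in $\mathbb T$, which is comparable to $\min(1,\alpha)^{n-1}$. Let $x=(r,\theta)$.

**Step 1: balls from above.** A curve of length $<s$ from $x$ stays in $|r'-r|<s$ and moves $\theta$ by less than $s/A(r,s)$. So
$$\mu(B(x,s))\le\nu([r-s,r+s])\,\kappa\big(s/A(r,s)\big).$$

**Step 2: balls from below.** Let $|r'-r|<s/8$ and $|\theta'-\theta|<s/(2A(r,s/8))$. To move in $\theta$ cheaply, go first to the thinnest place nearby: choose $r^*$ with $|r^*-r|\le s/8$ and $a(r^*)=A(r,s/8)$, and follow $(r,\theta)\to(r^*,\theta)\to(r^*,\theta')\to(r',\theta')$. The three pieces have lengths at most $s/8$, less than $s/2$, and at most $s/4$, so the total is less than $\frac38s+\frac12s<s$. Hence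
$$\mu(B(x,s))\ge\nu([r-\tfrac s8,r+\tfrac s8])\,\kappa\big(s/(2A(r,\tfrac s8))\big).$$

**Step 3: doubling.** Compare Step 1 at radius $2s$ with Step 2 at radius $s$. Four applications of Lemma 4 lead from $s/8$ to $2s$: $\nu([r-2s,r+2s])\le C^4\nu([r-\frac s8,r+\frac s8])$ and $A(r,2s)\ge C^{-4/(n-1)}A(r,\frac s8)$. So the arguments of $\kappa$ differ by a bounded factor, and $\kappa(C'\alpha)\le C''\kappa(\alpha)$.

**Step 4: injectivity radius.** Take $s=1$ in Step 2. Since $\zeta'$ is bounded, $\nu([r-\frac18,r+\frac18])\ge c_1\varphi(r)$. Since $A(r,\frac18)\le a(r)$, the factor $\kappa$ is at least $c_1\min(1,1/a(r))^{n-1}=c_1\min(1,1/\varphi(r))$. So $\mu(B(x,1))\ge c_1^2\min(\varphi(r),1)\ge c'>0$. Bounded sectional curvature and a uniform lower bound on the volumes of unit balls imply $\mathrm{inj}(M)>0$ (Cheeger–Gromov–Taylor, J. Differential Geom. 17 (1982), injectivity radius estimate in §4). $\square$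

## 7. The first moment grows more slowly than $\sqrt t$

Let $\beta=\log_3\Lambda>2$.

**Lemma 6.** Let $f_0=\mathbf 1_{[-1,1]\times\mathbb T}/\mu([-1,1]\times\mathbb T)$ and $u_t=\mathcal H_tf_0$. Then $m(t)=\int|r|u_t\,d\mu\le C(1+t)^{1/\beta}$.

*Proof.* The function $\Psi$ of (5) is smooth on $M$, even, nonnegative, increasing in $|r|$, and $\Delta\Psi=1$.

**Step 1: $\Psi$ grows like $|r|^\beta$ at least.** Let $3^{k+1}\le|r|\le3^{k+2}$, $k\ge0$. In (5) keep only $s\in[2\cdot3^k,3^{k+1}]$ and $x\in[0,3^k]$. A leading digit $2$ does not count, so $d(2\cdot3^k+i)=d(i)$ for $i<3^k$, and by (8) and (6)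
$$\Psi(r)\ge\int_{2\cdot3^k}^{3^{k+1}}\frac{ds}{\varphi(s)}\int_0^{3^k}\varphi\ge\lambda^{-2}\sum_{i<3^k}\lambda^{-d(i)}\sum_{i<3^k}\lambda^{d(i)}=\lambda^{-2}\Lambda^k,$$
while $|r|^\beta\le3^{(k+2)\beta}=\Lambda^{k+2}$. For $|r|\le3$, $|r|^\beta\le\Lambda$. So $|r|^\beta\le C_0(1+\Psi(r))$ for all $r$.

**Step 2: $\int u_t\Psi\,d\mu\le\Psi(1)+t$.** As $\Psi$ is unbounded we truncate. Let $G_N\in C^\infty([0,\infty))$ be concave with $G_N(s)=s$ on $[0,N]$, $0\le G_N'\le1$, constant on $[2N,\infty)$. Since $\Psi\to\infty$ at infinity, $v=G_N(\Psi)$ is a constant plus a $C_c^\infty$ function, and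
$$\Delta v=G_N'(\Psi)\Delta\Psi+G_N''(\Psi)|\nabla\Psi|^2\le1 .$$
Self-adjointness for the $C_c^\infty$ part and mass conservation for the constant give
$$\int u_tv\,d\mu=\int f_0v\,d\mu+\int_0^t\int u_s\,\Delta v\,d\mu\,ds\le\Psi(1)+t,$$
because $v\le\Psi\le\Psi(1)$ on the support of $f_0$, and $u_s\ge0$ has integral $1$. Let $N\to\infty$ and use Fatou.

**Step 3: the first moment.** By Steps 1 and 2, $\int|r|^\beta u_t\,d\mu\le C(1+t)$. Jensen's inequality for the probability measure $u_t\,d\mu$ gives the claim. $\square$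

## 8. Averaging in time: proof of Theorem A

It is tempting to put $f=u_T$ in (4). The tail is fine, but near $t=0$ we would have to integrate $(m(T+t)-m(T))\,t^{-3/2}$, and knowing only that $m$ is nondecreasing and bounded by $C(1+t)^{1/\beta}$ does not make this small: $m$ might grow steeply just after $T$. Averaging over a time interval turns the monotone $m$ into a function with a controlled Lipschitz constant.

**Step 1: the averaged functions.** For $T\ge1$ put $h_T=\frac1T\int_T^{2T}u_\tau\,d\tau$. It is an average of elements of $\mathcal K$ bounded by $\|f_0\|_\infty$, so $h_T\in\mathcal K\cap L^1$; also $\int h_T\,d\mu=1$. Since $\mathcal H_th_T=\frac1T\int_T^{2T}u_{t+\tau}\,d\tau$, its first moment is $m_T(t)=\frac1T\int_T^{2T}m(t+\tau)\,d\tau<\infty$. By (3) $m$ is continuous on $(0,\infty)$, so $m_T(0+)=\frac1T\int_T^{2T}m$.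

**Step 2: two bounds for the increment.** As $m\ge0$ is nondecreasing,
$$m_T(t)-m_T(0+)=\frac1T\Big(\int_{2T}^{2T+t}m-\int_T^{T+t}m\Big)\le\frac tT\,m(2T+t),$$
and also $m_T(t)-m_T(0+)\le m_T(t)\le m(2T+t)$.

**Step 3: insert in the moment formula.** By Lemma 6, $m(2T+t)\le CT^{1/\beta}$ if $t\le T$ and $m(2T+t)\le Ct^{1/\beta}$ if $t\ge T$ (recall $T\ge1$). By (4) applied to $h_T$,
$$\|\mathcal Rh_T\|_1\le\frac1{2\sqrt\pi}\int_0^\infty t^{-3/2}\min\Big(1,\frac tT\Big)m(2T+t)\,dt\le C\int_0^T\frac{T^{1/\beta}}{T\,t^{1/2}}\,dt+C\int_T^\infty t^{\frac1\beta-\frac32}\,dt\le C'T^{\frac1\beta-\frac12}. \tag{9}$$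
The second integral converges because $\beta>2$.

**Step 4: conclusion.** Take $f=h_1$. Then $f\ge0$, $f\in L^1\cap L^\infty$, $\int f\,d\mu=1$, and $|\mathcal Rf|\in L^1$ by (9). By Lemma 1, $f\notin H^1_{\mathcal H}(M)$. By Section 6 the manifold has all the required properties. Theorem A is proved. $\blacksquare$

At $\lambda=1$ the same construction would give the flat cylinder, with $\Lambda=9$, $\beta=2$: exactly the logarithmic divergence of Section 5.

## 9. Functions of integral zero: proof of Theorem B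

**Step 1: the decay rate.** This is (9) with $\delta=\frac12-\frac1\beta$. As $\lambda$ runs over $(1,\infty)$, $\beta=\log_3(5+2\lambda+2/\lambda)$ takes every value in $(2,\infty)$, so $\delta$ takes every value in $(0,\frac12)$.

For the second part the idea is this. The functions $f_T=h_1-h_T$ have integral zero and bounded norm in the Riesz–Hardy sense, but as $T\to\infty$ they approach $h_1$, whose heat maximal function is not integrable. So an inclusion would contradict a uniform bound, which Baire's theorem provides.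

**Step 2: a Banach space.** Let
$$X=\Big\{f\in L^1\cap L^2:\int f\,d\mu=0,\ |\mathcal Rf|\in L^1\Big\},\qquad\|f\|_X=\|f\|_1+\|f\|_2+\|\mathcal Rf\|_1 .$$
$X$ is complete. If $(f_k)$ is Cauchy, then $f_k\to f$ in $L^1$ and $L^2$, so $\int f=0$ and $\mathcal Rf_k\to\mathcal Rf$ in $L^2$. Also $(\mathcal Rf_k)$ is Cauchy in $L^1$, and its $L^1$ limit must be $\mathcal Rf$.

**Step 3: lower semicontinuity.** This replaces continuity of the maximal function.

**Lemma 7.** If $f_k\to f$ in $L^2$, then $\|\mathcal M_{\mathcal H}f\|_1\le\liminf_k\|\mathcal M_{\mathcal H}f_k\|_1$.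

*Proof.* Pass to a subsequence attaining the $\liminf$, and then, by a diagonal argument, to one along which $\mathcal H_tf_k\to\mathcal H_tf$ a.e. for all rational $t>0$. Then $|\mathcal H_tf|\le\liminf_k\mathcal M_{\mathcal H}f_k$ a.e. for all rational $t>0$. By continuity in $t$ the supremum over $t>0$ is that over rational $t>0$, so $\mathcal M_{\mathcal H}f\le\liminf_k\mathcal M_{\mathcal H}f_k$ a.e.; apply Fatou. $\square$

**Step 4: an inclusion would be bounded.** Suppose $X\subset H^1_{\mathcal H}$. Then $X=\bigcup_NE_N$ with $E_N=\{f\in X:\|\mathcal M_{\mathcal H}f\|_1\le N\}$. Each $E_N$ is closed by Lemma 7, convex since $\mathcal M_{\mathcal H}$ is sublinear, and symmetric. By Baire some $E_N$ contains a ball; by symmetry it contains the opposite ball, and by convexity a ball centred at $0$. So $\|\mathcal M_{\mathcal H}f\|_1\le C\|f\|_X$ on $X$.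

**Step 5: contradiction.** Let $f_T=h_1-h_T$. Then $\int f_T=0$, $\|f_T\|_1\le2$, $\|f_T\|_2\le2\|f_0\|_2$, and $\|\mathcal Rf_T\|_1$ is bounded for $T\ge1$ by (9). So $\sup_T\|f_T\|_X<\infty$. Since $\|h_T\|_2\le\|u_T\|_2\to0$, $f_T\to h_1$ in $L^2$ as $T\to\infty$. By Lemma 7 along integers $T$ and Step 4,
$$\|\mathcal M_{\mathcal H}h_1\|_1\le\liminf_{T\to\infty}\|\mathcal M_{\mathcal H}f_T\|_1\le C\sup_T\|f_T\|_X<\infty,$$
contradicting $h_1\notin H^1_{\mathcal H}$. Hence $X\not\subset H^1_{\mathcal H}$. With Lemma 1 and the inclusion $H^1_{\mathcal H}\subset H^1_{\mathcal R}$ of (1), Theorem B follows. $\blacksquare$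

## 10. Nonnegative Ricci curvature: proof of Theorem C

Now $\mathrm{Ric}\ge0$ and $\inf_x\mu(B(x,1))>0$. Then $M$ is stochastically complete, it has infinite volume (it contains infinitely many disjoint unit balls), and it is doubling by Bishop–Gromov. Let $f\in L^1\cap L^2$ with $|\mathcal Rf|\in L^1$. We use subordination:
$$\mathcal P_t=\int_0^\infty\eta_t(s)\mathcal H_s\,ds,\qquad\eta_t(s)=\frac t{2\sqrt\pi}s^{-3/2}e^{-t^2/4s},\qquad\int_0^\infty\eta_t(s)\,ds=1 .$$

**Step 1: domination of $\mathcal R\mathcal P_tf$.** The aim is $L^1$ control of the gradient part of $F$ at positive $t$. For $g\in C_c^\infty$, $|\nabla\mathcal H_tg|\le\mathcal H_t|\nabla g|$ (Bakry, Sém. Prob. XXI, 1987). Both sides are continuous from $W^{1,2}$ to $L^2$, so it holds for $g\in W^{1,2}$. With $f=\mathcal L^{1/2}g$ it reads $|\mathcal R\mathcal H_tf|\le\mathcal H_t|\mathcal Rf|$, and since $\mathcal L^{1/2}$ has dense range it holds for all $f\in L^2$. By subordination $|\mathcal R\mathcal P_tf|\le\mathcal P_t|\mathcal Rf|$.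

**Step 2: the conjugate system is closed and coclosed.** On $\widetilde M=M\times(0,\infty)$ with the product metric let
$$F(\cdot,t)=\mathcal R\mathcal P_tf-\mathcal P_tf\,dt .$$
We want to see $F$ locally as the differential of a harmonic function. For $S>0$ let $U_S(x,t)=\int_t^S\mathcal P_sf(x)\,ds$, which is smooth on $M\times(0,S)$ because $(x,s)\mapsto\mathcal P_sf(x)$ is harmonic on $\widetilde M$. Since $\mathcal L^{1/2}U_S=(\mathcal P_t-\mathcal P_S)f$,
$$dU_S=\mathcal R(\mathcal P_t-\mathcal P_S)f-\mathcal P_tf\,dt\longrightarrow F\quad\text{in }L^2(M\times(0,T_0)),\ S\to\infty,$$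
for each $T_0$, because $\|\mathcal R\mathcal P_Sf\|_2=\|\mathcal P_Sf\|_2\to0$. Moreover, using $\mathcal L\mathcal P_s=\partial_s^2\mathcal P_s$,
$$\Delta_{\widetilde M}U_S=-\partial_t\mathcal P_tf-\int_t^S\mathcal L\mathcal P_sf\,ds=-\partial_S\mathcal P_Sf,\qquad\|\partial_S\mathcal P_Sf\|_2\le\frac{\|f\|_2}{eS}\to0,$$
uniformly in $t$. So $F$ is closed and coclosed as a distribution, hence smooth by elliptic regularity for the Hodge Laplacian. Since $t\mapsto\mathcal R\mathcal P_tf$ is continuous into $L^2$, the slices of the smooth version are $\mathcal R\mathcal P_tf-\mathcal P_tf\,dt$ for every $t>0$. On small balls $F=dU$ with $U$ harmonic.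

**Step 3: a power of $|F|$ is subharmonic.** First the refined Kato inequality. At a point where $F\ne0$, $H=\nabla^2U$ is a symmetric trace-free form in dimension $n+1$, and $\nabla|F|=H(e)$ with $e=\nabla U/|\nabla U|$. Let $\lambda_1$ be an eigenvalue of $H$ of largest modulus. Then $|H(e)|^2\le\lambda_1^2$, and $\lambda_1^2=(\sum_{i>1}\lambda_i)^2\le n\sum_{i>1}\lambda_i^2$. So $|H|^2\ge(1+\frac1n)\lambda_1^2$, that is,
$$|\nabla F|^2\ge\frac{n+1}n\big|\nabla|F|\big|^2 .$$
Here $\mathrm{Ric}_{\widetilde M}\ge0$, so Bochner's formula gives $|F|\Delta|F|+|\nabla|F||^2=\frac12\Delta|F|^2\ge|\nabla F|^2$, hence $\Delta|F|\ge\frac1n|\nabla|F||^2/|F|$. This is the only place where a negative lower Ricci bound would have left the extra term of Section 4. Therefore, where $F\ne0$,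
$$\Delta_{\widetilde M}|F|^q\ge q|F|^{q-2}\big|\nabla|F|\big|^2\Big(\frac1n+q-1\Big)\ge0,\qquad q:=\frac{n-1}n\ (n\ge2),\quad q:=\frac12\ (n=1). \tag{10}$$
In all cases $0<q<1$.

**Step 4: $F$ is bounded on $\{t\ge\varepsilon\}$.** This is needed for the maximum principle. By Step 1, $|F(\cdot,t)|\le\mathcal P_t|\mathcal Rf|+\mathcal P_t|f|$. By Li–Yau, $\|\mathcal H_s\|_{1\to\infty}\le C\sup_x\mu(B(x,\sqrt s))^{-1}$. By Bishop–Gromov, $\mu(B(x,\sqrt s))\ge s^{n/2}\mu(B(x,1))$ for $s\le1$. With $\inf_x\mu(B(x,1))>0$ this gives $\|\mathcal H_s\|_{1\to\infty}\le C'\max(1,s^{-n/2})$. The substitution $s=t^2\sigma$ gives $\int_0^\infty\eta_t(s)s^{-n/2}ds=C_nt^{-n}$, so $\|\mathcal P_t\|_{1\to\infty}\le C'(1+C_nt^{-n})$, which is bounded for $t\ge\varepsilon$. So $F$ is bounded there.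

**Step 5: the Poisson extension of the boundary values.** Fix $\varepsilon>0$ and let $v(x,t)=|F(x,t+\varepsilon)|^q$, continuous on $M\times[0,\infty)$, with $A=\sup v<\infty$. Put $g=v(\cdot,0)$ and $W(\cdot,t)=\mathcal P_tg$. Then $0\le W\le A$. We need that $W$ is harmonic on $\widetilde M$ and continuous up to $t=0$ with $W=g$ there.

Harmonicity: let $\chi_k\in C_c(M)$ increase to $1$. Each $\mathcal P_t(\chi_kg)$ is harmonic in $(x,t)$, since $\chi_kg\in L^2$; these functions increase to $W$ and are bounded, so $W$ is harmonic.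

Continuity: for $\psi\in C_c^\infty$, $\|\mathcal H_s\psi-\psi\|_\infty\le s\|\Delta\psi\|_\infty$, because $\mathcal H_s\psi-\psi=\int_0^s\mathcal H_\tau\Delta\psi\,d\tau$. By contractivity on $L^\infty$, $\mathcal H_s\psi\to\psi$ uniformly as $s\to0$ for $\psi\in C_c$. Let $\psi\in C_c$, $0\le\psi\le1$, $\psi=1$ on a neighbourhood $V$ of $x_0$. Then $\mathcal H_s(\psi g)\to\psi g$ uniformly, and by stochastic completeness $0\le\mathcal H_s((1-\psi)g)\le A\,(1-\mathcal H_s\psi)\to0$ uniformly on $V$. So $\mathcal H_sg\to g$ uniformly on $V$. As $t\to0$ the probability measure $\eta_t(s)\,ds$ concentrates at $s=0$, so $\mathcal P_tg\to g$ uniformly on $V$.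

**Step 6: majorization $v\le W$.** Fix $o\in M$, $S,\eta>0$, $\mathsf d=d(\cdot,o)$, and
$$b=\frac{At}S+\eta\big(\mathsf d^2+(n+1)(S^2-t^2)\big)\ge0\quad\text{on }M\times[0,S].$$
Then $v-W-b\le0$ in each of four cases: when $t=0$, since $v=W$; when $t=S$, since $b\ge A\ge v$; when $\eta\,\mathsf d^2\ge A$, for the same reason; and wherever $v=0$. Suppose $v-W-b>0$ somewhere. The set $\{\eta\,\mathsf d^2\le A\}\times[0,S]$ is compact, so the maximum is attained, at an interior point $z=(x,t)$ with $0<t<S$ and $v(z)>0$. Near $z$, $v$ and $W$ are smooth, and $\Delta_{\widetilde M}(v-W)\ge0$ by (10).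

The function $\mathsf d^2$ may fail to be smooth at $x$; Calabi's trick handles this. If $x\neq o$, let $\gamma$ be a minimal geodesic from $o$ to $x$, and for small $\tau>0$ let $\mathsf d_\tau=\tau+d(\gamma(\tau),\cdot)$. Then $\mathsf d_\tau\ge\mathsf d$ with equality at $x$, $\mathsf d_\tau$ is smooth near $x$, and by Laplacian comparison $\Delta\mathsf d_\tau(x)\le(n-1)/(\mathsf d(x)-\tau)$. So
$$\Delta(\mathsf d_\tau^2)(x)=2+2\mathsf d(x)\,\Delta\mathsf d_\tau(x)\le2+\frac{2(n-1)\,\mathsf d(x)}{\mathsf d(x)-\tau}\le2n+1$$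
for $\tau$ small. If $x=o$, $\mathsf d^2$ is smooth near $o$ with Laplacian $2n$ at $o$, and no replacement is needed. Let $\tilde b$ be $b$ with $\mathsf d^2$ replaced by this barrier. Since $\tilde b\ge b$ near $z$ with equality at $z$, the function $v-W-\tilde b$ still has a local maximum at $z$. But
$$\Delta_{\widetilde M}(v-W-\tilde b)(z)\ge-\eta\big((2n+1)-2(n+1)\big)=\eta>0,$$
a contradiction. So $v\le W+b$ on $M\times[0,S]$. Let $\eta\to0$, then $S\to\infty$: $v\le W$ everywhere.

**Step 7: the maximal theorem.** Recall Stein's maximal theorem for symmetric diffusion semigroups (Stein, *Topics in Harmonic Analysis Related to the Littlewood–Paley Theory*, Ch. III), which applies to $\mathcal P_t$: $\|\sup_{t>0}|\mathcal P_tg|\|_p\le C_p\|g\|_p$ for $1<p\le\infty$. By Step 6,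
$$\sup_{t>0}|\mathcal P_{t+\varepsilon}f|\le\sup_{t>0}|F(\cdot,t+\varepsilon)|\le\Big(\sup_{t>0}\mathcal P_t\big(|F(\cdot,\varepsilon)|^q\big)\Big)^{1/q}.$$
Take $p=1/q>1$ and $g=|F(\cdot,\varepsilon)|^q$, so that $\|g\|_p^p=\|F(\cdot,\varepsilon)\|_1$. With Step 1,
$$\Big\|\sup_{t>0}|\mathcal P_{t+\varepsilon}f|\Big\|_1\le C_n\|F(\cdot,\varepsilon)\|_1\le C_n\big(\|\mathcal Rf\|_1+\|f\|_1\big).$$
As $\varepsilon\downarrow0$ the left side increases to $\|\mathcal M_{\mathcal P}f\|_1$. This is the stated inequality.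

**Step 8: identification of the spaces.** If $\mathrm{inj}(M)>0$, then $\inf_x\mu(B(x,1))>0$ (Croke, 1980). The inequality just proved gives $H^1_{\mathcal R}\cap L^2\subset H^1_{\mathcal P}\cap L^2$, and (1), in the form $H^1_{\mathcal P}=H^1_{\mathcal H}\subset H^1_{\mathcal R}$, gives $H^1_{\mathcal R}\cap L^2=H^1_{\mathcal H}\cap L^2$. With the scaling argument of Section 1, Theorem C is proved. $\blacksquare$

**Remark (general $f\in L^1$ in Theorem C).** Let $\mathrm{inj}(M)>0$. For $f\in L^1$ one may read "$|\mathcal Rf|\in L^1$" as $\liminf_{\delta\to0}\|\mathcal R\mathcal H_\delta f\|_1<\infty$; note that $\mathcal H_\delta f\in L^1\cap L^\infty\subset L^2$ by Step 4. With this reading equality holds on all of $L^1$. For one inclusion apply Theorem C to $\mathcal H_\delta f$. As $\delta\to0$, $\mathcal P_t\mathcal H_\delta f=\mathcal H_\delta\mathcal P_tf\to\mathcal P_tf$ pointwise for each $t>0$, since $\mathcal P_tf$ is bounded and continuous and the argument of Step 5 applies. So $\mathcal M_{\mathcal P}f\le\liminf\mathcal M_{\mathcal P}\mathcal H_{\delta_k}f$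 along a sequence $\delta_k\to0$ realizing the $\liminf$, and Fatou gives $f\in H^1_{\mathcal P}=H^1_{\mathcal H}$. For the other, $\mathcal M_{\mathcal H}\mathcal H_\delta f\le\mathcal M_{\mathcal H}f$, and the quoted boundedness of $\mathcal R:H^1_{\mathcal H}\to L^1$ bounds $\|\mathcal R\mathcal H_\delta f\|_1$ uniformly in $\delta$. Theorems A and B do not depend on any such convention.
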